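
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Reporting Replacement Paths from a Distance Sensitivity Oracle in Time Proportional to Their Length}


\begin{abstract}
A distance sensitivity oracle for a directed graph answers queries of the form ``what is the distance from $u$ to $v$ if the vertex or edge $f$ fails?''. For graphs with $n$ vertices and edge weights in $\{1,\dots,M\}$, Gu and Ren gave an oracle with preprocessing time $O(n^{2.5794}M)$ and query time $O(1)$ that outputs distances only, and asked whether an actual shortest path with $\ell$ edges can be output in additional $O(\ell)$ time. We show that it can, within the same preprocessing time. The construction uses the distance oracle as a black box and adds preprocessing $O(n^{2.529}M)$ and $O(n^2)$ words. Its core is the observation that, once a replacement path is stripped of what it shares with the two ends of a canonical shortest path, the remaining detour no longer depends on which element failed, so that one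 stored vertex per pair suffices.
\end{abstract}

\section{Introduction}

\subsection{The question and the answer}

Let $G=(V,E)$ be a directed graph with $n$ vertices and integer edge weights in $\{1,\dots,M\}$. For vertices $u,v$ and a \emph{failure} $f$, which is an edge or a vertex other than $u$ and $v$, let $d(u,v,f)$ be the length of a shortest $u$-to-$v$ path that does not go through $f$, and $\infty$ if there is none. A \emph{distance sensitivity oracle} (DSO) is a data structure that is built from $G$ in a preprocessing phase and afterwards answers queries $(u,v,f)$ with $d(u,v,f)$. It may be randomized, provided that every answer is correct with high probability. The model is the word RAM with words of $\Theta(\log(nM))$ bits. Throughout, \emph{with high probability} (w.h.p.)\ means with probability at least $1-n^{-\kappa}$, for any constant $\kappa$ fixed in advance.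

Gu and Ren \cite{GR} constructed a DSO with preprocessing time $O(n^{2.5794}M)$ and query time $O(1)$. It outputs the distance but not a path, and the authors name this as a drawback compared with the earlier oracles of Weimann and Yuster, of Grandoni and Vassilevska Williams, and of Chechik and Cohen. They ask whether an actual shortest path can be found in additional $O(\ell)$ time, where $\ell$ is the number of edges of the returned path. No algorithm that writes the path down can do better, so the question is whether a path costs anything beyond its own output. We prove that it does not.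

\begin{theorem}\label{thm:main}
There is a DSO for directed graphs with edge weights in $\{1,\dots,M\}$ that has preprocessing time $O(n^{2.5794}M)$, answers every distance query $(u,v,f)$ in $O(1)$ time, and, whenever $u\neq v$ and a $u$-to-$v$ path avoiding $f$ exists, outputs on request an actual shortest such path in additional $O(\ell)$ time, where $\ell$ is the number of edges of the returned path. The preprocessing is randomized; with high probability all answers are correct simultaneously.
\end{theorem}

Nothing is used about the oracle of Gu and Ren except its bounds. The general statement is a reduction.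

\begin{theorem}\label{thm:red}
Suppose there is a distance-only DSO with preprocessing time $T(n,M)$ and query time $\tau\ge 1$ whose answer to each query is determined by the outcome of the preprocessing and is wrong with probability at most $n^{-c_0}$, for a constant $c_0>0$. Then there is a DSO with preprocessing time $O\bigl(T(O(n),M)+\tau\,n^{2.529}M\bigr)$ and distance query time $O(\tau)$ that reports shortest paths in additional $O(\tau\ell)$ time. It stores $O(n^2)$ words besides $O(1)$ copies of the distance oracle, and with high probability all its answers are correct simultaneously.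
\end{theorem}

\begin{proof}[Proof of Theorem \ref{thm:main} from Theorem \ref{thm:red}]
Use the oracle of \cite{GR}, with $T=O(n^{2.5794}M)$ and $\tau=O(1)$. If its query algorithm is itself randomized, it uses only $O(1)$ random words; draw them once during the preprocessing and use the same words for all queries. This makes every answer determined by the preprocessing and changes no individual error probability. The oracle is built $O(1)$ times on a graph with $O(n)$ vertices and the same $M$, and $n^{2.529}M=o(n^{2.5794}M)$.
\end{proof}

\subsection{The idea on a small graph}\label{sec:example}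

Without failures, paths cost nothing extra: store for every pair $(u,v)$ the second vertex $\mathrm{next}(u,v)$ of a shortest path and follow the pointers. With failures there are $\Theta(n^3)$ triples $(u,v,f)$ even if only vertices fail, too many for a table built in time $n^{2.58}$. Distances alone do let us find the next vertex, by trying all edges $(u,p)$ that survive the failure until $\mathrm{wt}(u,p)+d(p,v,f)=d(u,v,f)$, where $\mathrm{wt}$ is the edge weight, but this costs up to $n$ queries per edge of the path. We want constant cost per edge from tables indexed by \emph{pairs}.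

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,every node/.style={circle,draw,inner sep=1.5pt,minimum size=17pt,font=\small}]
\node (p0) at (0,0) {$p_0$};
\node (p1) at (2,0) {$p_1$};
\node (p2) at (4,0) {$p_2$};
\node (p3) at (6,0) {$p_3$};
\node (p4) at (8,0) {$p_4$};
\node (q) at (4,1.1) {$q$};
\node (r) at (4,-1.2) {$r$};
\begin{scope}[every node/.style={font=\footnotesize,inner sep=1.5pt}]
\draw[->,thick] (p0)--node[above]{1}(p1);
\draw[->,thick] (p1)--node[above]{1}(p2);
\draw[->,thick] (p2)--node[above]{1}(p3);
\draw[->,thick] (p3)--node[above]{1}(p4);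
\draw[->] (p1)--node[above]{2}(q);
\draw[->] (q)--node[above]{2}(p3);
\draw[->] (p0)--node[below]{3}(r);
\draw[->] (r)--node[below]{4}(p4);
\end{scope}
\end{tikzpicture}
\caption{A shortest path $p_0p_1p_2p_3p_4$ (thick) of length $4$ with an inner detour through $q$ and an outer detour through $r$. If $p_2$ or one of its two path edges fails, the best replacement is $p_0p_1qp_3p_4$, of length $6$; if any other interior vertex or edge of the thick path fails, it is $p_0rp_4$, of length $7$.}
\label{fig:ex}
\end{figure}

In the graph of Figure \ref{fig:ex} the shortest path from $p_0$ to $p_4$ is $p_0p_1p_2p_3p_4$. Let $p_2$ fail, so that $d(p_0,p_4,p_2)=6$. We walk along the \emph{old} path as long as this is still optimal. The first step is, because $1+d(p_1,p_4,p_2)=1+5=6$; the second is not allowed, since it enters $p_2$. In the same way we walk backward from $p_4$: the step to $p_3$ is fine, because $d(p_1,p_3,p_2)+1=4+1=5=d(p_1,p_4,p_2)$, and the next one is not. What remains is the pair $(p_1,p_3)$, and for it a table tells us to go through $q$. The paths $p_1q$ and $qp_3$ are shortest paths that do not meet the failure at all.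

If instead $p_1$ fails, neither walk makes a step. The remaining pair is $(p_0,p_4)$, and its table entry is $r$. The same pair $(p_0,p_4)$ remains when $p_3$, $(p_0,p_1)$ or $(p_3,p_4)$ fails, and the same entry $r$ serves all four failures. The failure $p_2$, for which $r$ would be wrong, is never looked up at $(p_0,p_4)$, because the walks first move to $(p_1,p_3)$.

This is the general phenomenon. Call a triple $(a,b,g)$ \emph{tight} if $g$ lies on the canonical shortest path $\pi(a,b)$, some path from $a$ to $b$ avoids $g$, and neither walk can make a step. We shall see that in a tight triple every best detour shares no interior vertex and no edge with $\pi(a,b)$. Hence it avoids \emph{every} possible failure on $\pi(a,b)$, and so the best detours are the same for all tight $g$. One vertex $\mathrm{via}(a,b)$ per pair is enough, and the rest is recursion on $(a,\mathrm{via}(a,b))$ and $(\mathrm{via}(a,b),b)$.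

\subsection{The cost of the tables}

Two tables have to be computed: a pivot $c(u,v)$ for every pair, which defines the canonical paths, and $\mathrm{via}(a,b)$. In both cases we look, for $O(n^2)$ triples $(a,b,g)$, for a vertex $h$ with
\[
d(a,h,g)+d(h,b,g)=d(a,b,g).
\]
A single candidate $h$ is checked with $O(1)$ oracle queries. The interior vertices of all shortest paths qualify; for $\mathrm{via}$ we may take any of them, and for the pivot we take the first one in a random order of the vertices. This freedom is the reason for storing intermediate vertices rather than next vertices: a path of length $d$ has at least $d/M-1$ interior vertices, so for $d\ge 2M$ a random set of about $nM/d$ candidates contains one of them, up to logarithmic factors. For large $d$ direct search is fast enough. For small $d$ there are too many candidates, and we test blocks of them at once with matrix products of power series that count walks; a rank-one formula handles the deletion of $g$. What remains is to compute these series to sufficient precision, which is the most technical part.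

Section \ref{sec:prelim} fixes conventions. Sections \ref{sec:canon}--\ref{sec:query} give the combinatorics and the query algorithm, Section \ref{sec:tasks} reduces the preprocessing to search tasks, Section \ref{sec:tests} solves them by algebraic tests, and Section \ref{sec:series} computes the series. Section \ref{sec:proof} collects the bounds.

\section{Conventions and tools}\label{sec:prelim}

\subsection{Graph, padding, oracle}

The digraph is simple, $E\subseteq V\times V$, and $\mathrm{wt}(u,v)$ is the weight of an edge. Self-loops lie on no shortest path and are dropped; a failing self-loop is treated as ``no failure''. We assume that the number of vertices exceeds a suitable constant; otherwise all answers and paths are stored explicitly.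

From now on $n_0$ is the number of vertices of the given graph. We add isolated vertices until there are $n$ of them, where $n_0<n\le 3n_0$ is specified in Section \ref{sec:param}; this changes no distance, and bounds in $n_0$ and in $n$ agree up to constant factors. One added vertex, $\perp$, is a dummy failure: $d(u,v)=d(u,v,\perp)$. There is no path between an added vertex and any other vertex, so the algorithms below consider only pairs $(u,v)$ of original vertices and skip added vertices as candidates $h$. We put $d(u,u,f)=0$.

\emph{Amplification.} Build $2k-1$ independent copies of the distance oracle on the padded graph, with $k$ constant, and answer by majority. A fixed answer is wrong only if $k$ copies are wrong, which has probability at most $\binom{2k-1}{k}n^{-c_0k}$. For a suitable constant $k$, a union bound over the $O(n^4)$ triples shows that w.h.p.\ \emph{all} answers are correct. We assume this event from now on and call the amplified structure \emph{the oracle}; a query costs $O(\tau)$.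

\subsection{Algebraic tools}

$\tilde O$ hides factors polylogarithmic in $n$. Let $\mathrm{MM}(a,b,c)$ be the cost of multiplying an $a\times b$ by a $b\times c$ matrix over a field; up to factors $n^{o(1)}$ it is invariant under permutations of $a,b,c$. We use the published bounds
\[
\omega<2.3729\ \text{ (Le Gall)},\qquad \mathrm{MM}(n,n^{0.5286},n)\le n^{2.0572+o(1)}\ \text{ (Le Gall--Urrutia)},
\]
where $\mathrm{MM}(n,n,n)\le n^{\omega+o(1)}$. An $s\times s$ matrix is inverted, or found to be singular, in time $s^{\omega+o(1)}$. We further recall:
\begin{itemize}
\item \emph{Polynomial matrices.} Over a finite prime field with more than $2D$ elements, an $a\times b$ and a $b\times c$ matrix of polynomials of degree less than $D$ are multiplied in time $\tilde O\bigl(D(ab+bc+ac)+D\cdot\mathrm{MM}(a,b,c)\bigr)$: evaluate at $2D$ points, multiply pointwise, and interpolate. (All our fields have $n^{O(1)}$ elements.)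
\item \emph{Newton iteration.} Let $F$ be a polynomial matrix with $F(0)=I$. If $FB\equiv I\pmod{x^k}$, then $B'=B(2I-FB)$ satisfies $FB'\equiv I\pmod{x^{2k}}$, because $FB=I+x^kE'$ gives $FB'=I-x^{2k}E'^2$. Hence $F^{-1}\bmod x^k$ is computed in time $\tilde O(k\,\mathrm{MM}(n,n,n))$ for an $n\times n$ matrix $F$.
\item \emph{Schwartz--Zippel.} A nonzero polynomial of total degree at most $D$ over a finite field $\mathbb F$ vanishes at a uniformly random point with probability at most $D/|\mathbb F|$.
\end{itemize}

\subsection{Regimes and parameters}\label{sec:param}

The construction has a threshold $R_0$ between algebraic and direct search, chosen according to the size of $M$: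
\begin{center}
\begin{tabular}{llll}
regime & range of $M$ & $t_0$ & $n$\\ \hline
small weights & $M\le n_0^{0.33}$ & $\lceil n_0^{0.4714}\rceil$ & least multiple of $t_0$ that is $\ge n_0+1$\\
medium weights & $n_0^{0.33}<M<n_0^{1/2}$ & $\lceil n_0^{0.15}\rceil$ & $n_0+1$\\
large weights & $M\ge n_0^{1/2}$ & $0$ & $n_0+1$
\end{tabular}
\end{center}
For small and medium weights direct search will cost about $n^3/t_0$, which asks for a large $t_0$, while the algebra works with series of length $t_0M$, which asks for a small one. The larger $M$ is, the more direct search the bound $n^{2.529}M$ can afford; for large weights no algebra is used. In all regimes put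
\[
R_0=t_0M,\qquad t=2\lceil\sqrt{n\ln n}\,\rceil,\qquad R=tM,\qquad \gamma=\lceil n^{0.5286}\rceil .
\]
A distance is \emph{short} if it is less than $R$ and \emph{long} otherwise.

\subsection{Random labels}

We search for vertices on shortest paths in the order of random labels. Let $\lambda:V\to\{1,\dots,n\}$ be a uniformly random bijection and $\alpha\ge1$ a large constant. For small and medium weights let
\[
L_j=\min\bigl(n,\ \lceil 4\alpha nM\ln n/2^j\rceil\bigr)\qquad(j\ge 0),
\]
and $L_j=n$ for large weights. Let $H$ be the set of vertices with label at most $\lceil 2\alpha n\ln n/t\rceil$, so that $|H|=O(\sqrt{n\ln n})=O(t)$. For every triple $(u,v,f)$ with $u\ne v$ and $d(u,v,f)<\infty$ (including $f=\perp$) fix a shortest $u$--$v$ path $P_{uvf}$ avoiding $f$ that depends on $G$ only; for $f=\perp$ choose one with an interior vertex whenever one exists.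

\begin{lemma}\label{lem:labels}
W.h.p.\ the following holds for all such triples, with $d=d(u,v,f)$.
\begin{enumerate}
\item[(i)] If $2^j\le d<2^{j+1}$ and $P_{uvf}$ has an interior vertex, then some interior vertex of $P_{uvf}$ has label at most $L_j$.
\item[(ii)] If $d\ge R$, then $H$ contains a vertex of $P_{uvf}$ whose distance from $u$ along $P_{uvf}$ lies in $[R/2,R)$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $q\le n$, the vertices with the first $q$ labels form a uniformly random $q$-set; it misses a fixed $k$-set with probability at most $(1-k/n)^q\le e^{-kq/n}$.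

(i) If $L_j=n$ there is nothing to prove; this includes the case $d<4M$, since then $2^j<4M$. Otherwise $d\ge 4M$, and $P_{uvf}$ has at least $d/M-1\ge d/(2M)\ge 2^j/(2M)$ interior vertices. With $q=L_j\ge 4\alpha nM\ln n/2^j$ the failure probability is at most $n^{-2\alpha}$.

(ii) Consecutive vertices of $P_{uvf}$ are at distance at most $M$, so the $i$-th vertex at distance at least $R/2$ from $u$ is at distance less than $R/2+iM$. For $i\le t/2$ this is at most $R$, as $R/2=tM/2$; and since the path reaches distance $d\ge R$, there are at least $t/2$ such vertices. So at least $t/2$ vertices have distance in $[R/2,R)$. If $H=V$ we are done; otherwise the failure probability is at most $\exp\bigl(-\tfrac t2\cdot\tfrac{2\alpha\ln n}{t}\bigr)=n^{-\alpha}$.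

There are $O(n^4)$ triples; take $\alpha$ large and apply a union bound.
\end{proof}

We assume the event of Lemma \ref{lem:labels} from now on.

\section{Canonical shortest paths}\label{sec:canon}

The walks of Section \ref{sec:example} follow an old shortest path from both of its ends, and after the first walk has moved from $u$ to $a$ the second one runs backward along the old path from $a$ to $v$. So we need a system of shortest paths, one for each pair, that is closed under taking subpaths. It should also be determined by intermediate vertices of small label, since those are what we can find. Both are achieved by splitting at the vertex of smallest label.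

For $u\neq v$ with $d(u,v)<\infty$ let
\[
I(u,v)=\{h\notin\{u,v\}:\ d(u,h)+d(h,v)=d(u,v)\}
\]
be the set of interior vertices of shortest $u$--$v$ paths. If $I(u,v)=\emptyset$, the edge $(u,v)$ is the only shortest path, and we let $\pi(u,v)$ be this edge. Otherwise let the \emph{pivot} $c(u,v)$ be the vertex of smallest label in $I(u,v)$, and with $c=c(u,v)$ let
\[
\pi(u,v)=\pi(u,c)\cdot\pi(c,v).
\]
Since weights are positive, $d(u,c)$ and $d(c,v)$ are smaller than $d(u,v)$, so the recursion is well founded, and $\pi(u,v)$ is a shortest path.

\begin{lemma}\label{lem:sub}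
If $p$ strictly precedes $q$ on $\pi(u,v)$, then the subpath of $\pi(u,v)$ from $p$ to $q$ is $\pi(p,q)$.
\end{lemma}

\begin{proof}
Induction on $d(u,v)$. If $(p,q)=(u,v)$, and in particular if $I(u,v)=\emptyset$, the claim is trivial. Otherwise let $c=c(u,v)$. If $p$ and $q$ both lie on $\pi(u,c)$ or both on $\pi(c,v)$, apply induction to that half. In the remaining case $p\ne c$ lies on the first half and $q\neq c$ on the second.

We show $I(p,q)\subseteq I(u,v)$. Let $h\in I(p,q)$. Then
\[
d(u,v)\le d(u,h)+d(h,v)\le \bigl(d(u,p)+d(p,h)\bigr)+\bigl(d(h,q)+d(q,v)\bigr)=d(u,p)+d(p,q)+d(q,v)=d(u,v),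
\]
so equality holds throughout. In particular $d(u,h)=d(u,p)+d(p,h)\ge d(p,h)>0$ and $d(h,v)\ge d(h,q)>0$, so $h\notin\{u,v\}$ and $h\in I(u,v)$. Since $c\in I(p,q)$, we get $c(p,q)=c$ and $\pi(p,q)=\pi(p,c)\cdot\pi(c,q)$. By induction these two paths are the subpaths of $\pi(u,c)$ and $\pi(c,v)$ between the respective vertices.
\end{proof}

Let $\mathrm{next}(u,v)$ and $\mathrm{prev}(u,v)$ be the second and the penultimate vertex of $\pi(u,v)$. Suppose that for all pairs with $d(u,v)<R$ the pivot is known, or it is known that $I(u,v)=\emptyset$. Process these pairs in order of $d(u,v)$, with $\mathrm{next}(u,v)=\mathrm{next}(u,c(u,v))$, or $\mathrm{next}(u,v)=v$ if $I(u,v)=\emptyset$; and symmetrically for $\mathrm{prev}$. This takes $O(n^2\log n)$ time.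

By Lemma \ref{lem:sub}, for fixed $v$ the paths $\pi(u,v)$ with $d(u,v)<R$ form a tree $T_v$ with root $v$, in which the parent of $u$ is $\mathrm{next}(u,v)$. We store preorder intervals of all $T_v$. Then it is decided in $O(1)$ time whether a failure $f$ lies on $\pi(u,v)$: a vertex $f\notin\{u,v\}$ does if and only if it is an ancestor of $u$ in $T_v$; an edge $f=(p,q)$ does if and only if $p\ne v$, $p$ is $u$ or an ancestor of $u$ in $T_v$, and $\mathrm{next}(p,v)=q$.

\section{Tight triples}\label{sec:tight}

This section makes precise when neither walk of Section \ref{sec:example} can make a step, and shows that the best detours are then independent of the failure.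

Let $\pi(a,b)=p_0\dots p_k$, and let $g$ be a failure on it, that is, an interior vertex or an edge. The \emph{left part} consists of the $p_i$ strictly before $g$ if $g$ is a vertex, and of the $p_i$ up to and including the tail if $g$ is an edge. The \emph{right part} consists of the $p_i$ strictly after the vertex $g$, or from the head of the edge $g$ on. Every $p_i\ne g$ lies in exactly one part, $a$ is left and $b$ is right, and a subpath of $\pi(a,b)$ inside one part avoids $g$. Thus $d(a,p_i,g)=d(a,p_i)$ for left $p_i$, and $d(p_j,b,g)=d(p_j,b)$ for right $p_j$.

Assume $d(a,b,g)<\infty$. A replacement path may follow $\pi(a,b)$ up to a left $p_i$, or from a right $p_j$ on, without loss if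
\begin{align}
d(a,p_i)+d(p_i,b,g)&=d(a,b,g) &&(p_i\text{ left}),\label{eq:left}\\
d(a,p_j,g)+d(p_j,b)&=d(a,b,g) &&(p_j\text{ right}).\label{eq:right}
\end{align}

\begin{lemma}[Monotonicity]\label{lem:mono}
The left $p_i$ satisfying \eqref{eq:left} form an initial segment of the left part, and the right $p_j$ satisfying \eqref{eq:right} form a final segment of the right part.
\end{lemma}

\begin{proof}
If $p_i$ satisfies \eqref{eq:left} and $i'<i$, then
\[
d(a,b,g)\le d(a,p_{i'})+d(p_{i'},b,g)\le d(a,p_{i'})+d(p_{i'},p_i)+d(p_i,b,g)=d(a,p_i)+d(p_i,b,g)=d(a,b,g),
\]
so $p_{i'}$ satisfies \eqref{eq:left}. The second claim follows by reversing all edges.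
\end{proof}

\begin{definition}
The triple $(a,b,g)$ is \emph{tight} if $g$ lies on $\pi(a,b)=p_0\dots p_k$, $d(a,b,g)<\infty$, no left $p_i$ with $i\ge1$ satisfies \eqref{eq:left}, and no right $p_j$ with $j\le k-1$ satisfies \eqref{eq:right}.
\end{definition}

By monotonicity it suffices to check \eqref{eq:left} for $p_1$, if $p_1$ is left, and \eqref{eq:right} for $p_{k-1}$, if $p_{k-1}$ is right. So, for $g$ on $\pi(a,b)$, tightness is decided with $O(1)$ oracle queries.

\begin{lemma}\label{lem:tight}
If $(a,b,g)$ is tight, then no shortest $a$--$b$ path avoiding $g$ contains an interior vertex or an edge of $\pi(a,b)$. Consequently, for fixed $(a,b)$, the set of shortest $a$--$b$ paths avoiding $g$, and their length $d(a,b,g)$, are the same for all $g$ with $(a,b,g)$ tight.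
\end{lemma}

\begin{proof}
Let $P$ be a shortest $a$--$b$ path avoiding $g$, and suppose it contains $p_i$ with $0<i<k$. Then $p_i\ne g$ and $d(a,b,g)=d(a,p_i,g)+d(p_i,b,g)$. If $p_i$ is left, then $d(a,p_i,g)=d(a,p_i)$ and \eqref{eq:left} holds; if $p_i$ is right, then $d(p_i,b,g)=d(p_i,b)$ and \eqref{eq:right} holds. Both contradict tightness. If $k\ge2$, every edge of $\pi(a,b)$ has an endpoint interior to $\pi(a,b)$, so $P$ contains no edge of $\pi(a,b)$. If $k=1$, then $g$ is the only edge of $\pi(a,b)$, and $P$ avoids it.

Now let $(a,b,g)$ and $(a,b,g')$ be tight. A shortest path avoiding $g$ contains no interior vertex and no edge of $\pi(a,b)$, so it avoids $g'$; hence $d(a,b,g')\le d(a,b,g)$. By symmetry equality holds, and then the two sets of paths coincide.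
\end{proof}

\paragraph{The table via.} Consider each pair $(a,b)$ for which some tight triple $(a,b,g)$ with $d(a,b,g)<R$ exists. If the one-edge path $(a,b)$ is not in the common set of Lemma \ref{lem:tight}, then every path of this set has an interior vertex, and we let $\mathrm{via}(a,b)$ be an interior vertex of one of them. By Lemma \ref{lem:tight} the entry is valid for every tight $g$.

\section{Queries}\label{sec:query}

Distance queries are passed on to the oracle. Besides the oracle we store the adjacency matrix with weights, the tables $\mathrm{next}$, $\mathrm{prev}$ and $\mathrm{via}$, the preorder intervals of all $T_v$, and $H$; these are $O(n^2)$ words.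

\subsection{Short distances}

The following procedure $\mathrm{Report}(u,v,f)$ is called for $u\ne v$ with $d(u,v,f)<R$; then also $d(u,v)<R$.
\begin{enumerate}
\item If $f$ is not on $\pi(u,v)$, output $\pi(u,v)$ by following $\mathrm{next}$ pointers, and stop.
\item Set $p=u$. While $p'=\mathrm{next}(p,v)$ satisfies $p'\neq f$, $(p,p')\ne f$ and $\mathrm{wt}(p,p')+d(p',v,f)=d(p,v,f)$, output the edge $(p,p')$ and set $p=p'$. Let $a$ be the final value of $p$.
\item Set $q=v$. While $q'=\mathrm{prev}(a,q)$ satisfies $q'\ne f$, $(q',q)\ne f$ and $d(a,q',f)+\mathrm{wt}(q',q)=d(a,q,f)$, prepend the edge $(q',q)$ to a suffix list and set $q=q'$. Let $b$ be the final value of $q$.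
\item If $(a,b)\in E$, $(a,b)\ne f$ and $\mathrm{wt}(a,b)=d(a,b,f)$, output this edge. Otherwise let $h=\mathrm{via}(a,b)$ and call $\mathrm{Report}(a,h,f)$ and then $\mathrm{Report}(h,b,f)$. Finally output the suffix list.
\end{enumerate}

\begin{lemma}\label{lem:report}
$\mathrm{Report}(u,v,f)$ outputs a shortest $u$--$v$ path avoiding $f$ in time $O(\tau\ell)$, where $\ell$ is its number of edges.
\end{lemma}

\begin{proof}
Step 1 is correct because $\pi(u,v)$ is a shortest path of $G$. Let $f$ lie on $\pi(u,v)$.

\emph{The walks.} By Lemma \ref{lem:sub} the walk in step 2 moves along $\pi(u,v)$. It starts in the left part and cannot leave it, since it neither enters $f$ nor traverses $f$. The equation $d(u,p)+d(p,v,f)=d(u,v,f)$ holds at the start. If it holds for $p$, and the next vertex $p'$ is left, then the equality in the loop condition holds if and only if the equation holds for $p'$, because $d(u,p')=d(u,p)+\mathrm{wt}(p,p')$. So the walk stops at the end of the left part or before the first left vertex that violates the equation. By Lemma \ref{lem:mono}, $a$ is therefore the last left vertex with $d(u,a)+d(a,v,f)=d(u,v,f)$. By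 Lemma \ref{lem:sub}, $\pi(a,v)$ is a subpath of $\pi(u,v)$; it contains $f$. In the same way, applied to $(a,v,f)$, $b$ is the first right vertex of $\pi(a,v)$ with $d(a,b,f)+d(b,v)=d(a,v,f)$. In particular $a\ne b$ and
\[
d(u,v,f)=d(u,a)+d(a,b,f)+d(b,v).
\]

\emph{The triple $(a,b,f)$ is tight.} The path $\pi(a,b)$ is the subpath of $\pi(a,v)$ from the left vertex $a$ to the right vertex $b$, so $f$ lies on it, and $d(a,b,f)<\infty$. Suppose a left $p\ne a$ on $\pi(a,b)$ satisfies $d(a,p)+d(p,b,f)=d(a,b,f)$. The subpath from $b$ to $v$ avoids $f$, so
\[
d(u,a)+d(a,p)+d(p,v,f)\le d(u,a)+d(a,b,f)+d(b,v)=d(u,v,f).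
\]
The left side is $d(u,p)+d(p,v,f)\ge d(u,v,f)$. So equality holds, contradicting the choice of $a$ as the last such vertex. Suppose a right $p\ne b$ on $\pi(a,b)$ satisfies $d(a,p,f)+d(p,b)=d(a,b,f)$. Then $d(a,p,f)+d(p,v)=d(a,b,f)+d(b,v)=d(a,v,f)$, contradicting the choice of $b$ as the first such vertex.

\emph{Step 4.} Since $d(a,b,f)\le d(u,v,f)<R$, either the edge case applies, or $h=\mathrm{via}(a,b)$ exists and is an interior vertex of a shortest $a$--$b$ path avoiding $f$. In the latter case $h\neq f$ and $d(a,h,f)+d(h,b,f)=d(a,b,f)$ with both summands positive, hence smaller than $d(a,b,f)<R$. So the recursive calls are admissible and the recursion terminates. By induction the output is a $u$--$v$ walk of length $d(u,v,f)$ avoiding $f$; since weights are positive, it is a simple path.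

\emph{Time.} A call costs $O(\tau)$ plus $O(\tau)$ for each edge that it emits itself. The recursion tree is binary, and every leaf, which ends in step 1 or in the edge case of step 4, emits at least one edge. So there are $O(\ell)$ calls, and with linked lists the total time is $O(\tau\ell)$.
\end{proof}

\subsection{Long distances}

The tables cover only pairs at distance less than $R$; a longer path is cut into pieces. Choosing a piece takes a scan of $H$, which the number of edges of the piece has to pay for. While $d(u,v,f)\ge R$, do the following: among the $h\in H\setminus\{u,v,f\}$ with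
\[
d(u,h,f)+d(h,v,f)=d(u,v,f)\quad\text{and}\quad d(u,h,f)<R,
\]
take one that maximizes $d(u,h,f)$, run $\mathrm{Report}(u,h,f)$, and replace $u$ by $h$. When $d(u,v,f)<R$, run $\mathrm{Report}(u,v,f)$.

\begin{lemma}\label{lem:long}
For $u\ne v$ and $d(u,v,f)<\infty$ this outputs a shortest $u$--$v$ path avoiding $f$ in time $O(\tau\ell)$, where $\ell$ is its number of edges.
\end{lemma}

\begin{proof}
Lemma \ref{lem:labels}(ii), applied to the current $u$, provides a candidate: the distance from $u$ along $P_{uvf}$ of the vertex $h$ found there equals $d(u,h,f)\in[R/2,R)$, so $h$ is neither $u$ nor $v$, and it is not $f$. Hence the chosen $h$ has $d(u,h,f)\ge R/2=tM/2$, and the reported piece has at least $t/2$ edges. These pay for the scan, whose cost is $O(\tau|H|)=O(\tau t)$. Together with Lemma \ref{lem:report} the total time is $O(\tau\ell)$. Since $h\ne v$, the last call has distinct endpoints. The concatenation avoids $f$ and has length $d(u,v,f)$, so it is a shortest path.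
\end{proof}

It remains to compute the pivots $c(u,v)$ for all pairs with $d(u,v)<R$, and the table $\mathrm{via}$.

\section{Search tasks}\label{sec:tasks}

The order of the computation is: pivots; then $\mathrm{next}$, $\mathrm{prev}$ and the trees $T_v$ as in Section \ref{sec:canon}; then one tight failure per pair; then $\mathrm{via}$.

\paragraph{Representatives.} For every pair with $a\ne b$ and $d(a,b)<R$ walk along $\pi(a,b)$ and let $g(a,b)$ be the first vertex or edge $g$ on it such that $(a,b,g)$ is tight and $d(a,b,g)<R$, if there is one. As $\pi(a,b)$ has at most $\min(R,n)$ edges and each test takes $O(1)$ queries, this costs $O(\tau n^2\min(R,n))$. For small and medium weights this is $\tau Mn^{2.5+o(1)}$, and for large weights it is $O(\tau n^3)=O(\tau n^{2.5}M)$. Note that $g(a,b)$ is a function of $G$ and $\lambda$ only. If, for $g=g(a,b)$, the edge $(a,b)$ exists, differs from $g$ and has weight $d(a,b,g)$, no entry $\mathrm{via}(a,b)$ is needed.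

\paragraph{Tasks.} We are left with $O(n^2)$ triples $(a,b,g)$, each with $d:=d(a,b,g)<R$; let $2^j\le d<2^{j+1}$.
\begin{itemize}
\item \emph{Pivot tasks}, $g=\perp$: find the vertex $h\notin\{a,b\}$ of smallest label with $d(a,h)+d(h,b)=d$, or report that there is none. If there is one, $P_{ab\perp}$ has an interior vertex, and by Lemma \ref{lem:labels}(i) the smallest label is at most $L_j$.
\item \emph{Via tasks}, $g=g(a,b)$: find some $h\notin\{a,b,g\}$ with $d(a,h,g)+d(h,b,g)=d$. Such an $h$ is exactly an interior vertex of a shortest $a$--$b$ path avoiding $g$. All these paths have interior vertices, and by Lemma \ref{lem:labels}(i), applied to $P_{abg}$, some such $h$ has label at most $L_j$.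
\end{itemize}
For either kind of task, call $h\notin\{a,b,g\}$ \emph{valid} if $d(a,h,g)+d(h,b,g)=d$.

\paragraph{Direct search for $d\ge R_0$.} Try the vertices with labels $1,\dots,L_j$ in this order; the cost is $O(\tau L_j)$ per task. For small and medium weights $2^j>R_0/2$, so $L_j=\tilde O(nM/R_0)=\tilde O(n/t_0)$, and the total is $\tilde O(\tau n^3/t_0)$. This is $\tau n^{2.5286+o(1)}$ for small weights. For medium weights it is $\tau n^{2.85+o(1)}\le\tau Mn^{2.52+o(1)}$, because $M>n_0^{0.33}$. For large weights $R_0=0$, all tasks are solved in this way, and the total is $O(\tau n^3)=O(\tau n^{2.5}M)$. So only tasks with $d<R_0$ for small and medium weights remain.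

\section{Testing many candidates at once}\label{sec:tests}

For the rest of the construction weights are small or medium; in particular $M<\sqrt n$. For $d<R_0$ the number $L_j$ of candidates may be close to $n$. We want to test a block of about $\gamma$ candidates in one stroke and to search only one block directly. Since a vertex $h$ is valid if and only if shortest paths avoiding $g$ from $a$ to $h$ and from $h$ to $b$ concatenate to length $d$, it is natural to look at the coefficient of $x^d$ in a sum over $h$ of products of walk-generating functions, with random weights against cancellation. The failure $g$ varies with the task, and recomputing the generating functions for each $g$ would be far too slow; a rank-one update avoids this.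

\subsection{Walk series and deletion}

Let $\mathbb F$ be a field of prime order $|\mathbb F|\in[n^{\kappa+20},2n^{\kappa+20}]$, where $\kappa$ is the desired exponent in ``w.h.p.''. The prime is found w.h.p.\ in polylogarithmic time by random sampling and primality testing; field elements occupy $O(1)$ words. Let $A(x)=\sum_{w=1}^MA_wx^w$ be the $n\times n$ matrix with
\[
A_w[u,v]=z_{uv}\ \text{ if }(u,v)\in E\text{ has weight }w,\qquad A_w[v,v]=z_{v,w},
\]
and all other entries $0$. All $z$'s are independent and uniform in $\mathbb F$. The diagonal entries are formal self-loops of every weight $1,\dots,M$ at every vertex; they are harmless here, because no shortest path uses a loop, and will be needed in Section \ref{sec:series}. Let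
\[
F=I-A(x),\qquad N=F^{-1}=\sum_{k\ge0}N_kx^k\in\mathbb F[[x]]^{n\times n}.
\]
Then $N_{ab}$ is the generating function, by length, of all $a$--$b$ walks, each weighted by the product of its $z$'s. Let $N^g$ be the analogous matrix for walks that avoid $g$; for a vertex $g$ its row and column $g$ are $0$.

\begin{lemma}\label{lem:del}
$N^g=N-\beta\,N_{\cdot\sigma}N_{\rho\cdot}$, where
\begin{itemize}
\item for a vertex $g$: $\sigma=\rho=g$ and $\beta=1/N_{gg}$;
\item for an edge $g=(\sigma,\rho)$ of weight $w$: $\beta=\zeta/(1+\zeta N_{\rho\sigma})$ with $\zeta=z_{\sigma\rho}x^w$.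
\end{itemize}
For $g=\perp$, understood as ``no failure'', we put instead $\beta=0$ and $N^\perp=N$, with arbitrary $\sigma,\rho$.
\end{lemma}

\begin{proof}
Let $g$ be a vertex; $N_{gg}$ has constant term $1$. A walk from $a$ to $g$ splits uniquely at its first visit to $g$, so the walks from $a$ that reach $g$ only at their end have generating function $N_{ag}/N_{gg}$; symmetrically, $N_{gb}/N_{gg}$ counts the walks to $b$ that visit $g$ only at their start. Splitting at the first and the last visit, the $a$--$b$ walks through $g$ contribute $(N_{ag}/N_{gg})N_{gg}(N_{gb}/N_{gg})=\beta N_{ag}N_{gb}$. If $a=g$ or $b=g$, the formula gives $0$.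

For an edge, deletion replaces $F$ by $F+\zeta e_\sigma e_\rho^T$, and the claim is the Sherman--Morrison formula $(F+\zeta e_\sigma e_\rho^T)^{-1}=N-\zeta Ne_\sigma e_\rho^TN/(1+\zeta e_\rho^TNe_\sigma)$, whose denominator has constant term $1$.
\end{proof}

\subsection{Block tests}

Section \ref{sec:series} computes $N\bmod x^{R_0}$; here we take it as given. Choose independent uniform $y_h\in\mathbb F$ for $h\in V$. For each $j$ with $2^j<R_0$ split the vertices with labels at most $L_j$ into blocks $S$ of at most $\gamma$ consecutive labels. For each block compute
\[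
Q=N_{\cdot S}\,\mathrm{diag}(y_h)_{h\in S}\,N_{S\cdot}\quad\text{modulo } x^{\min(2^{j+1},R_0)}.
\]
For a task $(a,b,g)$ with $2^j\le d<2^{j+1}$ and $d<R_0$, Lemma \ref{lem:del} gives
\begin{equation}\label{eq:Q}
\sum_{h\in S}y_hN^g_{ah}N^g_{hb}=Q_{ab}-\beta N_{a\sigma}Q_{\rho b}-\beta Q_{a\sigma}N_{\rho b}+\beta^2N_{a\sigma}Q_{\rho\sigma}N_{\rho b}
\end{equation}
modulo $x^{d+1}$, by expanding $(N_{ah}-\beta N_{a\sigma}N_{\rho h})(N_{hb}-\beta N_{h\sigma}N_{\rho b})$. From this subtract the terms with $h\in S\cap\{a,b\}$, which are computed directly, and let $\theta_S$ be the coefficient of $x^d$ in the result. If $g\in S$ is a vertex, the term $h=g$ is $0$ by itself (for $g=\perp$ because $\perp$ is isolated). Evaluating $\theta_S$, including $\beta$, takes $O(1)$ products and inversions of power series modulo $x^{d+1}$, hence $\tilde O(2^j)$ time.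

\begin{lemma}\label{lem:test}
If $\theta_S\ne0$, then $S$ contains a valid $h$. Conversely, if $S$ contains a valid $h$, then $\theta_S\neq0$ with probability at least $1-(R_0+1)/|\mathbb F|$ over the choice of the $z$'s and $y$'s.
\end{lemma}

\begin{proof}
Let $h\in S\setminus\{a,b,g\}$. The series $N^g_{ah}$ and $N^g_{hb}$ have only terms of degree at least $d(a,h,g)$ and $d(h,b,g)$, respectively, and vanish if these are infinite; moreover $d\le d(a,h,g)+d(h,b,g)$. So the coefficient of $x^d$ in $N^g_{ah}N^g_{hb}$ is $0$ unless $h$ is valid, which proves the first claim. If $h$ is valid, the coefficient is the product of the coefficient of $x^{d(a,h,g)}$ in $N^g_{ah}$ and that of $x^{d(h,b,g)}$ in $N^g_{hb}$. Regard these as polynomials in the $z$'s. Each is the sum of the monomials of the shortest paths, avoiding $g$, between the respective vertices: shortest walks are simple and use no self-loops, as all weights are positive. A simple path with given endpoints is determined by its set of edges, so these monomials are distinct, and both sums are nonzero polynomials over $\mathbb F$. Hence so is their product. Different $h$ carry different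 variables $y_h$, so $\theta_S$ is a nonzero polynomial of degree at most $d+1\le R_0+1$. Apply Schwartz--Zippel.
\end{proof}

\paragraph{Solving the tasks.} For each task take the first block, in label order, with $\theta_S\ne0$, and search it in label order with oracle queries. If there is no such block, which for exact tests can happen only for pivot tasks, report $I(a,b)=\emptyset$. All blocks are processed once for the pivot tasks and, after $\mathrm{next}$, $\mathrm{prev}$ and the $g(a,b)$ are known, once more for the via tasks. The correct list of tasks of either kind is a function of $G$ and $\lambda$, hence independent of the $z$'s and $y$'s. So Lemma \ref{lem:test} and a union bound over the $O(n^3)$ pairs of task and block show that all tests are exact, that is, $\theta_S\ne0$ if and only if $S$ contains a valid $h$, except with probability $O(n^3(R_0+1)/|\mathbb F|)$. As $R_0\le n^{1.5}$, this is less than $n^{-\kappa}$. If all tests are exact, the first block with $\theta_S\neq 0$ contains the valid $h$ of smallest label, and all pivots and all entries $\mathrm{via}(a,b)$ are correct.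

\paragraph{Time.} There are $O(\log n)$ values of $j$. For each of them
\[
2^j\lceil L_j/\gamma\rceil=\tilde O(nM/\gamma+R_0)=\tilde O(n^{0.4714}M),
\]
so computing all matrices $Q$ costs $\tilde O\bigl(n^{0.4714}M\cdot\mathrm{MM}(n,\gamma,n)\bigr)=Mn^{2.5286+o(1)}$. The tests cost $\tilde O(n^{2.4714}M)$, and the searches inside blocks cost $O(\tau n^2\gamma)=O(\tau n^{2.5286})$.

\section{Computing the walk series}\label{sec:series}

We need $N\bmod x^{R_0}$ in time $O(Mn^{2.529})$. For medium weights Newton iteration takes $\tilde O(R_0\,\mathrm{MM}(n,n,n))=Mn^{0.15+2.3729+o(1)}=O(Mn^{2.529})$, and we are done. For small weights the same method would cost $Mn^{0.4714+2.3729+o(1)}$, which is too much. From now on weights are small; put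
\[
r=R_0=t_0M,\qquad s=n/t_0=O(n^{0.5286}),\qquad\text{so that } rs=nM;
\]
$s$ is an integer by the choice of $n$.

\subsection{Recovering the series from thin projections}

We can afford $O(t_0)$ products of an $n\times n$ by an $n\times s$ matrix with entries of degree less than $M$, since $t_0M\cdot\mathrm{MM}(n,n,s)=Mn^{2.5286+o(1)}$. This suffices to compute $NU$ for a thin matrix $U\in\mathbb F^{n\times s}$. To see why $NU$ may determine $N$, imagine for a moment $M=1$ and $s=1$, so that $r=n$ and $N_k=A_1^k$. If the Krylov vectors $U,A_1U,\dots,A_1^{n-1}U$ form a basis, then $I=\sum_{j<n}A_1^jU\,Z_j$, where the row vectors $Z_j$ hold the coordinates of the unit vectors in this basis. Multiplying by $A_1^k$ gives $N_k=\sum_{j<n}(N_{k+j}U)Z_j$. In general the recurrence for $N_k$ has order $M$, the state space has dimension $nM$, and $r$ shifts of $s$ columns give $rs=nM$ vectors. To find coordinates we project from the left as well.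

Choose uniformly random $U\in\mathbb F^{n\times s}$ and $Y\in\mathbb F^{s\times n}$, and let
\[
\Gamma_k=YN_kU\in\mathbb F^{s\times s},\qquad \mathcal H_m=(\Gamma_{i+j})_{0\le i,j<m},\qquad \mathcal H=\mathcal H_r\in\mathbb F^{nM\times nM}.
\]

\begin{lemma}\label{lem:recover}
If $\mathcal H$ is nonsingular, let $Z=(Z_0;\dots;Z_{r-1})=\mathcal H^{-1}(YN_0;\dots;YN_{r-1})$, with $Z_j\in\mathbb F^{s\times n}$ (semicolons separate block rows). Then $N_k=\sum_{j=0}^{r-1}(N_{k+j}U)Z_j$ for all $k\ge0$.
\end{lemma}

\begin{proof}
Let $\mathcal A\in\mathbb F^{nM\times nM}$ be the block companion matrix with top block row $(A_1,\dots,A_M)$ and identity blocks below the diagonal, and let $\mathcal J=(I;0;\dots;0)$ have $M$ blocks. From $N=I+A(x)N$ we have $N_0=I$ and $N_k=\sum_wA_wN_{k-w}$ for $k\ge1$, with $N_i=0$ for $i<0$. Hence $\mathcal A^k\mathcal J=(N_k;N_{k-1};\dots;N_{k-M+1})$, and $\mathcal J^T\mathcal A^k\mathcal J=N_k$. Let $\mathcal K$ have block columns $\mathcal A^j\mathcal JU$, $j<r$, and let $\mathcal L$ have block rows $Y\mathcal J^T\mathcal A^i$, $i<r$. Both are $nM\times nM$, and $\mathcal L\mathcal K=\mathcal H$. So $\mathcal K$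 is invertible, $\mathcal K^{-1}=\mathcal H^{-1}\mathcal L$, and
\[
\mathcal J=\mathcal K\mathcal H^{-1}\mathcal L\mathcal J=\mathcal KZ,
\]
since $\mathcal L\mathcal J=(YN_0;\dots;YN_{r-1})$. Multiply by $\mathcal J^T\mathcal A^k$ from the left.
\end{proof}

Our method for computing $Z$ needs all leading principal block minors of $\mathcal H$ to be nonzero.

\begin{lemma}\label{lem:hankel}
W.h.p.\ $\mathcal H_1,\dots,\mathcal H_r$ are all nonsingular.
\end{lemma}

\begin{proof}
The entries of $N_k$ have degree at most $k$ in the $z$'s, so the entries of the blocks $\Gamma_k$, $k\le 2r-2$, of these matrices have degree at most $2r$ in the entries of $z,U,Y$. Hence $\prod_{m\le r}\det\mathcal H_m$ has degree at most $r\cdot nM\cdot2r\le n^6$, since $r\le n^{1.5}$ and $M\le n^{1/2}$. If each $\det\mathcal H_m$ is a nonzero polynomial over $\mathbb F$, so is the product, and by Schwartz--Zippel it vanishes with probability at most $n^6/|\mathbb F|\le n^{-\kappa}$. So it suffices to exhibit, for each $m$, values with $\det\mathcal H_m\ne0$.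

Fix $m=a'M+b'$ with $0\le b'<M$ and $1\le m\le r=t_0M$. Set all edge variables to $0$, and partition the $n$ vertices into $s$ groups of $t_0$ vertices. In each group choose $a'$ vertices, plus one more if $b'>0$; this is possible since $\lceil m/M\rceil\le t_0$. Take $m$ distinct nonzero elements of $\mathbb F$, the same for all groups, and in each group distribute them over the chosen vertices in disjoint sets $\Lambda_v$: $M$ elements for each of the first $a'$ vertices and $b'$ for the extra one, in the same way in all groups. Choose the loop variables such that
\[
F_{vv}=1-\sum_{w=1}^Mz_{v,w}x^w=\prod_{\mu\in\Lambda_v}(1-\mu x)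
\]
for chosen $v$ (the right side has constant term $1$ and degree at most $M$), and set the other loop variables to $0$. Let $U_{vi}=Y_{iv}=1$ if $v$ is a chosen vertex of the $i$-th group, and $0$ otherwise. By partial fractions
\[
\frac1{F_{vv}}=\sum_{\mu\in\Lambda_v}\frac{\phi_\mu}{1-\mu x},\qquad \phi_\mu=\prod_{\mu'\in\Lambda_v,\,\mu'\ne\mu}\Bigl(1-\frac{\mu'}{\mu}\Bigr)^{-1}\ne0 .
\]
As $N$ is diagonal, $\Gamma_k=\bigl(\sum_\mu\phi_\mu\mu^k\bigr)I_s$, with the sum over all $m$ elements. So, after a simultaneous permutation of rows and columns, $\mathcal H_m$ is block diagonal with $s$ copies of the block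
\[
\Bigl(\sum_\mu\phi_\mu\mu^{i+j}\Bigr)_{0\le i,j<m}=W^T\mathrm{diag}(\phi_\mu)\,W,
\]
where $W=(\mu^i)_{\mu,i}$ is an $m\times m$ Vandermonde matrix with distinct nodes. Hence $\det\mathcal H_m\ne0$.
\end{proof}

\begin{remark}
This is where the formal self-loops are needed. Without them an edgeless graph would have $N=I$, hence $\Gamma_k=0$ for $k\ge1$, and $\mathcal H_2$ would be singular for all choices of $U$ and $Y$.
\end{remark}

\subsection{The projections}

\emph{Computing $NU\bmod x^{2r}$ and $YN\bmod x^r$.} Compute $B=N\bmod x^M$ by Newton iteration in time $\tilde O(M\,\mathrm{MM}(n,n,n))$. Then generate $NU$ in chunks of $M$ coefficients. Let $E_0=U$, and for $i\ge0$ let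
\[
C_i=BE_i\bmod x^M,\qquad E_{i+1}=x^{-M}(E_i-FC_i).
\]
Since $FC_i\equiv FBE_i\equiv E_i\pmod{x^M}$ and $\deg FC_i\le2M-1$, each $E_{i+1}$ is a polynomial matrix of degree less than $M$. From $E_i=FC_i+x^ME_{i+1}$ we get $NE_i=C_i+x^MNE_{i+1}$, and hence
\[
NU\equiv\sum_{i<2t_0}x^{iM}C_i\pmod{x^{2r}}.
\]
The cost is $2t_0\cdot\tilde O(M\,\mathrm{MM}(n,n,s)+Mn^2)=Mn^{0.4714+2.0572+o(1)}$. For $YN$ start with $E_0=Y$ and use $C_i=E_iB\bmod x^M$, $E_{i+1}=x^{-M}(E_i-C_iF)$, for $i<t_0$. Finally $\Gamma_k=Y(N_kU)$ for $k<2r$ costs $O(r\,\mathrm{MM}(s,n,s))\le Mn^{2.5286+o(1)}$.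

\subsection{Inverting the block Hankel matrix}

A dense inversion of $\mathcal H$, of size $nM$, is out of the question. We describe $\mathcal H^{-1}$ by a few polynomials, through matrix polynomials that are orthogonal with respect to $\mathcal H$; since the blocks do not commute, left and right versions are needed. Assume that all $\mathcal H_m$, $1\le m\le r$, are nonsingular.

For polynomials $P(\xi)=\sum_j\xi^jP_j$ and $\hat P(\eta)=\sum_i\eta^i\hat P_i$ with $s\times s$ coefficients let
\[
\Lambda_i(P)=\sum_j\Gamma_{i+j}P_j,\qquad \langle\hat P,P\rangle=\sum_{i,j}\hat P_i\Gamma_{i+j}P_j=\sum_i\hat P_i\Lambda_i(P).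
\]
The Hankel structure says $\Lambda_i(\xi P)=\Lambda_{i+1}(P)$ and $\langle\eta\hat P,P\rangle=\langle\hat P,\xi P\rangle$.

\emph{Orthogonal polynomials.} For $0\le m\le r$ there is a unique monic $P_m$ of degree $m$ with $\Lambda_i(P_m)=0$ for all $i<m$, because this is a linear system with matrix $\mathcal H_m$ for the lower coefficients. Likewise there is a unique monic $\hat P_m$ of degree $m$ with $\sum_i\hat P_{m,i}\Gamma_{i+j}=0$ for all $j<m$. For $m<r$ let $\delta_m=\Lambda_m(P_m)$ and $\varepsilon_m=\Lambda_{m+1}(P_m)$. Multiply $\mathcal H_{m+1}$ from the right by the block unitriangular matrix that agrees with the identity except that its last block column holds the coefficients of $P_m$: the last block column becomes $(0;\dots;0;\delta_m)$. So $\det\mathcal H_{m+1}=\det\mathcal H_m\det\delta_m$, with $\det\mathcal H_0=1$, and $\delta_m$ is invertible.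

If $m\ne m'$, then $\langle\hat P_m,P_{m'}\rangle=0$: for $m<m'$ this is $\sum_{i\le m}\hat P_{m,i}\Lambda_i(P_{m'})=0$, and for $m>m'$ the defining equations of $\hat P_m$ apply. Moreover $\langle\hat P_m,P_m\rangle=\delta_m$ for $m<r$, as only the term with $i=m$ of $\sum_i\hat P_{m,i}\Lambda_i(P_m)$ survives and $\hat P_m$ is monic.

\emph{Recurrences.} With $P_{-1}=\hat P_{-1}=0$, for $0\le m<r$,
\begin{align}
\xi P_m&=P_{m+1}+P_ma_m+P_{m-1}b_m, & b_m&=\delta_{m-1}^{-1}\delta_m,\quad a_m=\delta_m^{-1}(\varepsilon_m-\varepsilon_{m-1}b_m),\label{eq:rec}\\
\eta\hat P_m&=\hat P_{m+1}+\hat a_m\hat P_m+\hat b_m\hat P_{m-1}, & \hat b_m&=\delta_m\delta_{m-1}^{-1},\quad \hat a_m=\delta_ma_m\delta_m^{-1},\label{eq:lrec}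
\end{align}
where for $m=0$ the terms with index $-1$ are absent ($b_0=\hat b_0=0$). For \eqref{eq:rec} consider $\xi P_m-P_ma_m-P_{m-1}b_m$. It is monic of degree $m+1$. Its $\Lambda_i$ is $\Lambda_{i+1}(P_m)-\Lambda_i(P_m)a_m-\Lambda_i(P_{m-1})b_m$. This vanishes for $i\le m-2$ term by term; for $i=m-1$ it is $\delta_m-\delta_{m-1}b_m=0$; and for $i=m$ it is $\varepsilon_m-\delta_ma_m-\varepsilon_{m-1}b_m=0$. By uniqueness it is $P_{m+1}$. For \eqref{eq:lrec}, $\eta\hat P_m-\hat P_{m+1}$ has degree at most $m$, so it equals $\sum_{l\le m}K_l\hat P_l$ for some $s\times s$ matrices $K_l$. Pairing with $P_l$, $l\le m$, and using $\langle\hat P_{m+1},P_l\rangle=0$ and \eqref{eq:rec},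
\[
K_l\delta_l=\langle\eta\hat P_m,P_l\rangle=\langle\hat P_m,\xi P_l\rangle=\langle\hat P_m,\,P_{l+1}+P_la_l+P_{l-1}b_l\rangle .
\]
This is $\delta_ma_m$ for $l=m$, it is $\delta_m$ for $l=m-1$, and it is $0$ for $l<m-1$. So $K_m=\hat a_m$, $K_{m-1}=\hat b_m$, and all other $K_l$ vanish.

\emph{The inverse.} The relations $\langle\hat P_m,P_{m'}\rangle=0$ for $m\neq m'$ and $\langle\hat P_m,P_m\rangle=\delta_m$ say that the block unitriangular coefficient matrices of $(\hat P_m)_{m<r}$ (as block rows) and $(P_m)_{m<r}$ (as block columns) transform $\mathcal H$ into $\mathrm{diag}(\delta_m)$. Hence, with $X=\mathcal H^{-1}$ and $X(\xi,\eta)=\sum_{i,j<r}X_{ij}\xi^i\eta^j$,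
\[
X(\xi,\eta)=\sum_{m<r}P_m(\xi)\,\delta_m^{-1}\hat P_m(\eta).
\]
This sum has too many terms, but it collapses after multiplication by $\xi-\eta$. Put $D_m=P_{m+1}(\xi)\delta_m^{-1}\hat P_m(\eta)-P_m(\xi)\delta_m^{-1}\hat P_{m+1}(\eta)$ and $D_{-1}=0$. By \eqref{eq:rec} and \eqref{eq:lrec} we have $a_m\delta_m^{-1}=\delta_m^{-1}\hat a_m$, and $b_m\delta_m^{-1}=\delta_{m-1}^{-1}=\delta_m^{-1}\hat b_m$ for $m\ge1$. So in $(\xi-\eta)P_m\delta_m^{-1}\hat P_m$ the terms with $a_m$ and $\hat a_m$ cancel, and
\[
(\xi-\eta)P_m\delta_m^{-1}\hat P_m=D_m+P_{m-1}\delta_{m-1}^{-1}\hat P_m-P_m\delta_{m-1}^{-1}\hat P_{m-1}=D_m-D_{m-1}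
\]
(for $m=0$ the middle expression is just $D_0$). Summing over $m<r$ gives
\begin{equation}\label{eq:CD}
(\xi-\eta)X(\xi,\eta)=P_r(\xi)\delta_{r-1}^{-1}\hat P_{r-1}(\eta)-P_{r-1}(\xi)\delta_{r-1}^{-1}\hat P_r(\eta)=:\sum_{i,j}W_{ij}\xi^i\eta^j .
\end{equation}

\emph{Cost.} Only $\Gamma_k$ with $k\le2r-1$ are used. For each $m<r$, computing $\delta_m$, $\varepsilon_m$, $P_{m+1}$ and $\hat P_{m+1}$ takes $O(m+1)$ products and $O(1)$ inversions of $s\times s$ matrices. The total is
\[
r^2s^{\omega+o(1)}=M^2t_0^2(n/t_0)^{\omega+o(1)}\le M^2n^{0.9428+0.5286\cdot2.3729+o(1)}\le M^2n^{2.1972+o(1)}\le Mn^{2.5272+o(1)},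
\]
where the last step uses $M\le n^{0.33}$. If some computed $\delta_m$ is singular, then $\mathcal H_{m+1}$ is singular for the first such $m$, which by Lemma \ref{lem:hankel} does not happen w.h.p.; in this case the construction declares failure.

\subsection{Assembling the series}

Comparing coefficients in \eqref{eq:CD} gives $X_{i-1,j}-X_{i,j-1}=W_{ij}$, with out-of-range entries equal to $0$. Hence $X_{ij}=X_{i-1,j+1}-W_{i,j+1}$, and by iteration
\[
X_{ij}=-\sum_{l=0}^iW_{i-l,\,j+1+l}.
\]
Let $v_j=YN_j$. Inserting $W_{ij}=P_{r,i}\delta_{r-1}^{-1}\hat P_{r-1,j}-P_{r-1,i}\delta_{r-1}^{-1}\hat P_{r,j}$ into $Z_i=\sum_{j<r}X_{ij}v_j$ yields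
\[
Z_i=\sum_{l=0}^i\Bigl(P_{r-1,i-l}\,\delta_{r-1}^{-1}\hat e_l-P_{r,i-l}\,\delta_{r-1}^{-1}e_l\Bigr),\quad
e_l=\sum_{j<r}\hat P_{r-1,j+1+l}\,v_j,\quad \hat e_l=\sum_{j<r}\hat P_{r,j+1+l}\,v_j .
\]
The $e_l$ are coefficients of one product of polynomial matrices: $e_l$ is the coefficient of $x^{r+l}$ in $\bigl(\sum_k\hat P_{r-1,k}x^k\bigr)\bigl(\sum_{j<r}v_jx^{r-1-j}\bigr)$. The same holds for $\hat e_l$, with $\hat P_r$ in place of $\hat P_{r-1}$. Then all $Z_i$ are obtained from two more products, since their formula is a convolution. The shapes are $s\times s$ and $s\times n$ and the degrees $O(r)$, so the cost is $\tilde O\bigl(r(\mathrm{MM}(s,s,n)+sn)\bigr)$, which is at most $Mn^{2.5286+o(1)}$.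

Finally, by Lemma \ref{lem:recover}, $N_k$ for $k<r$ is the coefficient of $x^{k+r-1}$ in
\[
\Bigl(\sum_{i\le2r-2}N_iU\,x^i\Bigr)\Bigl(\sum_{j<r}Z_jx^{r-1-j}\Bigr),
\]
a product of an $n\times s$ and an $s\times n$ polynomial matrix of degree $O(r)$. It costs $\tilde O\bigl(r(\mathrm{MM}(n,s,n)+n^2)\bigr)=Mn^{0.4714+2.0572+o(1)}$. Altogether, for small weights $N\bmod x^{R_0}$ is computed in time $Mn^{2.5286+o(1)}+Mn^{2.5272+o(1)}=O(Mn^{2.529})$.

\section{Proof of Theorem \ref{thm:red}}\label{sec:proof}

\begin{proof}[Proof of Theorem \ref{thm:red}]
Building the oracle costs $O(T(O(n),M))$. All other preprocessing is bounded in Sections \ref{sec:canon}, \ref{sec:tasks}, \ref{sec:tests} and \ref{sec:series} by terms $\tau n^{2.5286+o(1)}$, $\tau Mn^{2.52+o(1)}$, $O(\tau n^{2.5}M)$ and $Mn^{2.5286+o(1)}$, apart from smaller costs; together they are $O(\tau n^{2.529}M)$. Consider the following events: the oracle is correct on all triples; the labels have the properties of Lemma \ref{lem:labels}; a prime is found; the matrices of Lemma \ref{lem:hankel} are nonsingular; all block tests are exact. (The last three are needed only where the algebra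 is used.) These are a constant number of events, and by the choice of the constants each of them fails with probability at most $n^{-\kappa'}$, for any constant $\kappa'$ fixed in advance; so w.h.p.\ they all hold. If the preprocessing exceeds its time bound or finds an inconsistency, which can happen only when one of them fails, it is stopped and failure is declared.

When all the events hold, the tables are correct, and by Lemmas \ref{lem:report} and \ref{lem:long} every path query is answered correctly in additional time $O(\tau\ell)$; distance queries are answered by the oracle in time $O(\tau)$. The stored tables occupy $O(n^2)$ words.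
\end{proof}

\begin{thebibliography}{1}
\bibitem{GR} Yong Gu and Hanlin Ren, ``Constructing a Distance Sensitivity Oracle in $O(n^{2.5794}M)$ Time'', arXiv:2102.08569 (2021).
\end{thebibliography}

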